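\title{Isomorphism-invariant $\mathrm{Borel}^*$ sets and the language $M_{\kappa^+\kappa}$ in the Cohen model}

\begin{abstract}
Let $\kappa$ be uncountable with $\kappa^{<\kappa}=\kappa$. Every subset of the generalized Baire space $\kappa^\kappa$ that is definable in the language $M_{\kappa^+\kappa}$ is a $\mathrm{Borel}^*(\kappa)$ set closed under isomorphism, and the converse fails if $V=L$. We show that the converse is consistent relative to ZFC: it holds after adding $\kappa^+$ or more Cohen subsets of $\kappa$. The proof translates a $\mathrm{Borel}^*$-code into a sentence whose semantic game builds, piece by piece, a Cohen-generic enumeration of the structure. It yields a ZFC characterization of the definable sets, and a model in which the converse holds at all $\aleph_n$, $1\le n<\omega$, at once.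
\end{abstract}

\section{Codes and sentences}\label{sec:defs}

A class of structures with universe $\kappa$ can be described from the outside, as a set of points in a space of codes for structures, or from the inside, as the class of models of a sentence. We compare one description of each kind. Both are given by games of length less than $\kappa$, played on the same trees.

Throughout, $\kappa$ is an uncountable cardinal with $\kappa^{<\kappa}=\kappa$. Such a $\kappa$ is regular, because $\kappa^{\mathrm{cf}(\kappa)}>\kappa$. Sequences are functions whose domain is an ordinal; $\mathrm{lh}(a)$ is the length of $a$, the inclusion $a\subset b$ says that $b$ extends $a$, and $a^\frown u$ is concatenation. The \emph{generalized Baire space} is $\kappa^\kappa$ with the topology generated by the basic open sets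
\[
N_p=\{\eta\in\kappa^\kappa: p\subset\eta\},\qquad p\in\kappa^{<\kappa}.
\]

\subsection*{Trees}
A tree is a partial order in which the predecessors of each node are well-ordered; their order type is the \emph{level} of the node. A \emph{$\kappa^+\kappa$-tree} is a tree $t$ of size at most $\kappa$ that has no chain of order type $\kappa$ and in which every increasing chain of length less than $\kappa$ has a unique supremum (least upper bound). The supremum of the empty chain is the root. An example is a subtree of $\kappa^{<\kappa}$ that is closed under initial segments and under unions of increasing chains of length less than $\kappa$ and has no branch of length $\kappa$.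

Two consequences of the definition are used constantly.
\begin{itemize}
\item[(T1)] Every node has level less than $\kappa$, since otherwise its first $\kappa$ predecessors would form a chain of type $\kappa$.
\item[(T2)] If $\delta<\kappa$ is a limit ordinal and $\langle x_i:i<\delta\rangle$ is increasing with $x_i$ on level $i$, then the supremum $s$ is on level $\delta$: the node below or equal to $s$ on level $\delta$ is already an upper bound, so it equals $s$. Hence a node on a limit level is the supremum of its predecessors.
\end{itemize}
In the games below the players climb such a tree from the root, passing to an immediate successor at successor stages and to the supremum at limit stages. By (T2) a play visits exactly one node on each level that it reaches, and since there is no chain of type $\kappa$ it arrives at a leaf after fewer than $\kappa$ moves. The tree is a clock: every play is shorter than $\kappa$, but no bound below $\kappa$ need be fixed in advance.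

\subsection*{$\mathrm{Borel}^*(\kappa)$ sets}
A \emph{$\mathrm{Borel}^*(\kappa)$-code}, or \emph{code}, is a pair $c=(t,h)$ where $t$ is a $\kappa^+\kappa$-tree and $h$ labels each leaf $x$ with a basic open set $N_{p_x}$ and each non-leaf with $\cup$ or $\cap$. For $\eta\in\kappa^\kappa$ the game $\mathcal G(c,\eta)$ starts at the root. At a node labeled $\cap$ player I chooses an immediate successor, at a node labeled $\cup$ player II does, and at limit stages the play moves to the supremum of the nodes chosen so far. When a leaf $x$ is reached, II wins if and only if $\eta\in N_{p_x}$. The set coded by $c$ is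
\[
B_c=\{\eta\in\kappa^\kappa:\text{II has a winning strategy in }\mathcal G(c,\eta)\},
\]
and $\mathrm{Borel}^*(\kappa)$ is the class of all sets $B_c$. If $t$ has no infinite branch, induction from the leaves downward shows that $B_c$ is obtained from basic open sets by unions and intersections of at most $\kappa$ sets. Infinite branches allow unions and intersections to alternate without end; the uncountability of $\kappa$ is what makes room for them.

\subsection*{Structures}
Fix a countable relational vocabulary $\{R_m\}_{m<\omega}$ with infinitely many symbols of each finite arity, and a bijection $\pi:\kappa^{<\omega}\to\kappa$. For $\eta\in\kappa^\kappa$ let $\mathcal A_\eta$ be the structure with universe $\kappa$ in which, for $n$-ary $R_m$,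
\[
(b_1,\dots,b_n)\in R_m^{\mathcal A_\eta}\iff\eta(\pi(m,b_1,\dots,b_n))>0 .
\]
A set $B\subset\kappa^\kappa$ is \emph{closed under isomorphism} if $\eta\in B$ and $\mathcal A_\eta\cong\mathcal A_\xi$ imply $\xi\in B$.

\subsection*{The language $M_{\kappa^+\kappa}$}
A \emph{basic formula} is an atomic or negated atomic first-order formula in the variables $x_i$, $i<\kappa$; as usual, equalities $x_i=x_j$ are atomic. A \emph{sentence of $M_{\kappa^+\kappa}$} is a pair $\varphi=(T,\ell)$ such that
\begin{itemize}
\item $T$ is a $\kappa^+\kappa$-tree;
\item $\ell$ labels each leaf with a basic formula, and each non-leaf with $\wedge$, $\vee$, $\exists x_i$ or $\forall x_i$ ($i<\kappa$);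
\item a node labeled by a quantifier has exactly one immediate successor;
\item on each branch, for each $i<\kappa$, at most one node is labeled by a quantifier on $x_i$;
\item every variable occurring in the label of a leaf is quantified at some node below that leaf.
\end{itemize}
The \emph{semantic game} of $\varphi$ on a structure $\mathcal A$ starts at the root. At $\wedge$ player I chooses an immediate successor and at $\vee$ player II does. At $\forall x_i$ player I chooses an element of $\mathcal A$ as the value of $x_i$, at $\exists x_i$ player II does, and the play moves to the unique immediate successor. At limits the play moves to the supremum. At a leaf $v$, II wins if and only if $\mathcal A$ satisfies $\ell(v)$ under the chosen assignment. We write $\mathcal A\models\varphi$ if II has a winning strategy, and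
\[
\mathrm{Mod}(\varphi)=\{\eta\in\kappa^\kappa:\mathcal A_\eta\models\varphi\}.
\]
A set is \emph{definable in $M_{\kappa^+\kappa}$} if it has the form $\mathrm{Mod}(\varphi)$. For example, let $R_m$ be binary and let $T$ consist of a chain of $\omega$ nodes labeled $\exists x_0,\exists x_1,\dots$, a node on level $\omega$ labeled $\wedge$, and above it leaves labeled $R_m(x_{n+1},x_n)$ for $n<\omega$. This sentence says that $R_m$ is ill-founded. Universal and existential quantifiers may likewise alternate along branches of any length below $\kappa$.

\section{The question and the results}\label{sec:results}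

The two games differ only in what they can ask. A code asks for values $\eta(i)$, and so refers to the elements of $\mathcal A_\eta$ by their names, the ordinals in $\pi^{-1}(i)$. A sentence has no names; it asks only about elements that the players have chosen. A code can imitate a sentence, since choosing an element of $\mathcal A_\eta$ is choosing an ordinal. A sentence cannot distinguish isomorphic structures, so it can define $B_c$ only if $B_c$ is closed under isomorphism. One would guess that this is the only obstruction: if the names do not matter for membership in $B_c$, it should be possible to eliminate them. For codes without infinite branches the guess is a theorem of ZFC (Remark~\ref{rem:wf}). In general the following two facts are known.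
\begin{itemize}
\item[(K1)] In ZFC, for every uncountable $\kappa=\kappa^{<\kappa}$, every set definable in $M_{\kappa^+\kappa}$ is a $\mathrm{Borel}^*(\kappa)$ set closed under isomorphism.
\item[(K2)] If $V=L$, then for every uncountable $\kappa=\kappa^{<\kappa}$ some $\mathrm{Borel}^*(\kappa)$ set closed under isomorphism is not definable in $M_{\kappa^+\kappa}$.
\end{itemize}
Say that \emph{the equality holds at $\kappa$} if the subsets of $\kappa^\kappa$ definable in $M_{\kappa^+\kappa}$ are precisely the $\mathrm{Borel}^*(\kappa)$ sets closed under isomorphism. By (K2) the equality is not a theorem of ZFC, and it remains to decide whether it can hold at all. The question comes from Hyttinen and Kulikov \cite{HK}.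

\begin{quote}
Is ZFC, possibly together with large cardinal hypotheses, consistent with the existence of an uncountable cardinal $\kappa=\kappa^{<\kappa}$ at which the equality holds?
\end{quote}

The answer is yes, and no large cardinals are needed. Let $\mathrm{Add}(\kappa,\lambda)$ be the forcing that adds $\lambda$ Cohen subsets of $\kappa$: partial functions of size less than $\kappa$ from $\lambda\times\kappa$ to $\kappa$, ordered by reverse inclusion.

\begin{theorem}\label{thm:A}
Let $V\models\kappa^{<\kappa}=\kappa>\omega$, let $\lambda\ge\kappa^+$ be a cardinal, and let $W=V[G]$ with $G$ generic for $\mathrm{Add}(\kappa,\lambda)$. Then $W\models\kappa^{<\kappa}=\kappa$, and in $W$ a set $B\subset\kappa^\kappa$ is definable in $M_{\kappa^+\kappa}$ if and only if it is $\mathrm{Borel}^*(\kappa)$ and closed under isomorphism. Hence, if ZFC is consistent, then so is ZFC together with CH and the equality at $\kappa=\omega_1$.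
\end{theorem}

Since $L$ satisfies CH, Theorem~\ref{thm:A} and (K2) together show that, if ZFC is consistent, the equality at $\omega_1$ is independent of ZFC${}+{}$CH.

Theorem~\ref{thm:A} rests on a ZFC characterization of the definable sets. Let $P=(\kappa^{<\kappa},\supseteq)$, which is $\mathrm{Add}(\kappa,1)$ in its tree form. A $P$-generic filter gives a surjection $g:\kappa\to\kappa$. Listing the elements of $\mathcal A_\eta$ in the order of their first appearance in $g$ and renaming the $\zeta$th element $\zeta$ produces the \emph{generic copy} of $\mathcal A_\eta$, a point $\eta^g$ of the space $\kappa^\kappa$ of $V[g]$ with $\mathcal A_{\eta^g}\cong\mathcal A_\eta$; the definition is in Section~\ref{sec:copies}. In Section~\ref{sec:sentence} we attach to every code $c$ a sentence $\varphi_c$.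

\begin{theorem}[ZFC]\label{thm:B}
\begin{enumerate}
\item[(a)] A set $B\subset\kappa^\kappa$ is definable in $M_{\kappa^+\kappa}$ if and only if $B$ has a $\mathrm{Borel}^*(\kappa)$-code $c$ such that $P$ forces ``the set coded by $c$ is closed under isomorphism''.
\item[(b)] The equality holds at $\kappa$ if and only if every $\mathrm{Borel}^*(\kappa)$ set closed under isomorphism has such a code.
\item[(c)] For every code $c$ such that $B_c$ is closed under isomorphism, $\mathrm{Mod}(\varphi_c)\subset B_c$, with equality if and only if for all $\eta\in B_c$, $P$ forces the generic copy of $\mathcal A_\eta$ into the set coded by $c$.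
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
If ZFC is consistent, then so is ZFC together with $2^{\aleph_n}=\aleph_{n+1}$ for all $n<\omega$ and the equality at $\kappa=\aleph_n$ simultaneously for all $1\le n<\omega$.
\end{theorem}

The method is to let the players hand out the names themselves. The game of $\varphi_c$ on $\mathcal A_\eta$ is the game of $c$, except that before each move both players may append fewer than $\kappa$ elements of the structure to a growing list, and the question at a leaf is put to the copy of $\mathcal A_\eta$ that the list describes. A list of length less than $\kappa$ is a condition in $P$, and the main lemma says that II wins this game exactly when $P$ forces $\eta^g$ into the set coded by $c$. If that set is closed under isomorphism \emph{in $V[g]$}, then $\eta^g$ may be replaced by $\eta$, and membership of $\eta$ is absolute. So everything depends on whether closure under isomorphism passes from $V$ to $V[g]$. In ZFC it need not: closure says that for \emph{all} isomorphic $\eta,\xi$ and \emph{all} winning strategies for $\eta$ there \emph{exists} one for $\xi$, and $V[g]$ has new points $\xi$. In the Cohen model it does pass, because one more Cohen subset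 of $\kappa$ leads to a model that satisfies the same statements about $c$.

\section{Strategies and the forcing $P$}\label{sec:forcing}

To speak of $B_c$ in several models of set theory we express membership by a simple formula. Let $c=(t,h)$ be a code and $Y$ a set of non-leaf nodes of $t$. A \emph{selector on $Y$} is a function $\tau$ that assigns to each $y\in Y$ an immediate successor of $y$. A node $x$ is \emph{$\tau$-consistent} if $\tau(y)\le x$ for every $y\in Y$ with $y<x$.

In $\mathcal G(c,\eta)$ the nodes visited before $x$ are exactly the predecessors of $x$, so the current node determines the history, and a strategy of II is a selector $\tau$ on the set of $\cup$-nodes. A play that follows $\tau$ ends at a $\tau$-consistent leaf. Conversely, I can steer the play to any $\tau$-consistent leaf $x$ by always choosing the successor below or equal to $x$; at limits the supremum is again below or equal to $x$. Hence II has a winning strategy if and only if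
\[
\mathrm{Win}(c,\eta):\quad\text{there is a selector $\tau$ on the $\cup$-nodes with $p_x\subset\eta$ for every $\tau$-consistent leaf $x$.}
\]
In the same way, I has a winning strategy if and only if there is a selector $\upsilon$ on the $\cap$-nodes with $p_x\not\subset\eta$ for every $\upsilon$-consistent leaf $x$. That $B_c$ is closed under isomorphism is expressed by
\[
\mathrm{Inv}(c):\quad\forall\eta,\xi\in\kappa^\kappa\ \bigl(\mathrm{Win}(c,\eta)\wedge\mathcal A_\eta\cong\mathcal A_\xi\to\mathrm{Win}(c,\xi)\bigr).
\]

We recall the forcing facts that we need. We write $b\le a$ if $b$ is the stronger condition, so in $P$ this means $b\supseteq a$; $\Vdash_P\psi$ means that the empty condition forces $\psi$; checks on ground model objects are omitted; and, as usual, we argue as if generic filters existed. A forcing is \emph{$\mu$-closed} if decreasing sequences of length less than $\mu$ have lower bounds. A $\mu$-closed forcing adds no new sequence of length less than $\mu$ of ground model elements. The \emph{maximum principle} says that if $a\Vdash\exists z\,\psi(z)$, then $a\Vdash\psi(\dot z)$ for some name $\dot z$. If $a$ forces $\dot z$ to lie in a ground model set, some $b\le a$ \emph{decides}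 $\dot z$, that is, forces $\dot z=z$ for some $z\in V$.

The forcing $P$ is $\kappa$-closed, because $\kappa$ is regular and unions are lower bounds. So in a $P$-extension $\kappa$ is still regular, the set $\kappa^{<\kappa}$ is unchanged, and $\kappa^{<\kappa}=\kappa$ still holds. We identify the generic filter with its union $g$, named by $\dot g$; a condition $a$ is in the filter if and only if $a\subset g$. For each $\nu<\kappa$ the conditions with $\nu$ in their range are dense, so $g$ is a surjection $\kappa\to\kappa$.

All objects in this paper have size at most $\kappa$, and $\kappa$-closure lets us run through $\kappa$ tasks along a decreasing sequence of conditions in $V$. The sequence has no lower bound, but any fewer than $\kappa$ of the tasks are settled by a single member of it. The next two lemmas exploit this.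

\begin{lemma}\label{lem:tree}
A $\kappa^+\kappa$-tree $t\in V$ remains a $\kappa^+\kappa$-tree in $V[g]$. Hence codes remain codes, sentences remain sentences, and in $V[g]$ the formulas $\mathrm{Win}(c,\xi)$ and $\mathrm{Inv}(c)$ say that $\xi$ belongs to the set coded by $c$ and that this set is closed under isomorphism.
\end{lemma}

\begin{proof}
An increasing chain of length less than $\kappa$ in $V[g]$ lies in $V$, and its supremum in $V$ is still its least upper bound. Suppose that $a$ forces $\dot b:\kappa\to t$ to be strictly increasing. In $V$ build a decreasing sequence $\langle a_i:i<\kappa\rangle$ below $a$, taking unions before each limit step, such that $a_i$ decides $\dot b(i)$ to be $b'(i)$. For $i<j$ the condition $a_j$ forces $b'(i)=\dot b(i)<\dot b(j)=b'(j)$, so $b'\in V$ is a chain of type $\kappa$, a contradiction. The remaining clauses in the definitions of code and sentence concern single nodes and pairs of comparable nodes, so they are absolute.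
\end{proof}

\begin{lemma}[Shadow of a name]\label{lem:shadow}
Let $c=(t,h)$ be a code, $Y$ a set of non-leaf nodes, and let $a\in P$ force that $\dot\tau$ is a selector on $Y$. Then in $V$ there are a selector $\tau'$ on $Y$ and a surjection $s:\kappa\to\kappa$ extending $a$ such that for every $\tau'$-consistent node $x$, the condition $s\restriction\delta$ forces that $x$ is $\dot\tau$-consistent for all sufficiently large $\delta<\kappa$.
\end{lemma}

\begin{proof}
If $Y\ne\emptyset$, list it as $\langle y_i:i<\kappa\rangle$, with repetitions; this uses $|t|\le\kappa$. Build a decreasing sequence $\langle a_i:i<\kappa\rangle$ below $a$: at step $i$ take the union of $a$ and the earlier conditions, extend it to decide $\dot\tau(y_i)$, and append the value $i$. (If $Y=\emptyset$, omit the deciding.) Let $\tau'(y_i)$ be the decided value; repetitions receive the same value because the sequence is decreasing. The union $s=\bigcup_ia_i$ has range $\kappa$ and length at most $\kappa$, so it is a surjection $\kappa\to\kappa$. Let $x$ be $\tau'$-consistent. By (T1) and regularity there is $i<\kappa$ such that $a_i$ forces $\dot\tau(y)=\tau'(y)$ for all $y\in Y$ below $x$. Then $a_i$ forces that $x$ is $\dot\tau$-consistent,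 and so does $s\restriction\delta$ for every $\delta\ge\mathrm{lh}(a_i)$.
\end{proof}

\begin{lemma}\label{lem:abs}
Let $c$ be a code and $\eta\in\kappa^\kappa$, both in $V$. If $\mathrm{Win}(c,\eta)$ holds in $V$, then $\Vdash_P\mathrm{Win}(c,\eta)$. If some $a\in P$ forces $\mathrm{Win}(c,\eta)$, then $\mathrm{Win}(c,\eta)$ holds in $V$.
\end{lemma}

\begin{proof}
That a given $\tau$ witnesses $\mathrm{Win}(c,\eta)$ is a statement about the nodes of $t$, so a witness in $V$ is a witness in $V[g]$. For the second claim let $a$ force that $\dot\tau$ witnesses $\mathrm{Win}(c,\eta)$, and take $\tau'$ and $s$ from Lemma~\ref{lem:shadow}. If $x$ is a $\tau'$-consistent leaf, some $s\restriction\delta\le a$ forces that $x$ is $\dot\tau$-consistent, hence forces $p_x\subset\eta$. Both $p_x$ and $\eta$ are in $V$, so $p_x\subset\eta$.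
\end{proof}

\section{From sentences to codes}\label{sec:easy}

We prove (K1) in the stronger form needed for Theorem~\ref{thm:B}. A position in the semantic game is a node together with the assignment made so far, and these positions form the tree of the code.

\begin{proposition}\label{prop:easy}
For every sentence $\varphi$ of $M_{\kappa^+\kappa}$ there is a code $c_\varphi$ such that $B_{c_\varphi}=\mathrm{Mod}(\varphi)$, $\mathrm{Inv}(c_\varphi)$ holds, and $\Vdash_P\mathrm{Inv}(c_\varphi)$.
\end{proposition}

\begin{proof}
Let $\varphi=(T,\ell)$. A \emph{position} is a pair $(v,f)$ with $v\in T$ and $f$ a map into $\kappa$ from the set of variables quantified strictly below $v$. Put $(v,f)\le(v',f')$ if $v\le v'$ and $f\subset f'$. If $\ell(v)$ is $\wedge$ or $\vee$, the immediate successors of $(v,f)$ are the pairs $(v',f)$ with $v'$ an immediate successor of $v$. If $\ell(v)$ is a quantifier on $x_i$, then $x_i\notin\mathrm{dom}\,f$, because $x_i$ is quantified only once on a branch, and the immediate successors are the pairs $(v',f\cup\{(x_i,b)\})$, $b<\kappa$, with $v'$ the immediate successor of $v$. Label $(v,f)$ by $\cap$ if $\ell(v)$ is $\wedge$ or $\forall x_i$, and by $\cup$ if $\ell(v)$ is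 $\vee$ or $\exists x_i$.

When $v$ is a leaf of $T$, the truth of $\ell(v)$ under $f$ must be turned into a question about basic open sets. We add one more level above $(v,f)$.
\begin{itemize}
\item If $\ell(v)$ is $R_m(x_{i_1},\dots,x_{i_n})$, put $k=\pi(m,f(x_{i_1}),\dots,f(x_{i_n}))$, label $(v,f)$ by $\cup$, and add a leaf labeled $N_p$ for each $p\in\kappa^{k+1}$ with $p(k)>0$. If $\ell(v)$ is the negation of this formula, use the $p\in\kappa^{k+1}$ with $p(k)=0$ instead.
\item If $\ell(v)$ is an equality or negated equality, its truth value under $f$ does not depend on $\eta$. Label $(v,f)$ by $\cap$ and add one leaf labeled $N_\emptyset$ if it is true, and two leaves labeled $N_{\langle0\rangle}$ and $N_{\langle1\rangle}$ if it is false.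
\end{itemize}
Let $c_\varphi=(t,h)$ be the result. Each $f$ has fewer than $\kappa$ variables in its domain by (T1), so $|t|\le\kappa^{<\kappa}=\kappa$. An increasing chain $\langle(v_i,f_i):i<\delta\rangle$ of limit length $\delta<\kappa$ has the supremum $(\sup_iv_i,\bigcup_if_i)$: a variable is quantified strictly below $\sup_iv_i$ if and only if it is quantified strictly below some $v_i$, so this pair is a position, and it lies below every upper bound. A chain of type $\kappa$ in $t$ would project to one in $T$. So $c_\varphi$ is a code.

The game $\mathcal G(c_\varphi,\eta)$ is the semantic game of $\varphi$ on $\mathcal A_\eta$, prolonged by one move at each position $(v,f)$ with $v$ a leaf of $T$. In the first case II can win this move if and only if $\eta\restriction(k+1)$ is among the available $p$, that is, if and only if $\eta(k)>0$, respectively $\eta(k)=0$. In the second case II wins automatically if the formula is true, and I wins by choosing a set that does not contain $\eta$ if it is false. So in all cases II can win the last move if and only if $\mathcal A_\eta\models\ell(v)[f]$, and $B_{c_\varphi}=\mathrm{Mod}(\varphi)$.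

The set $\mathrm{Mod}(\varphi)$ is closed under isomorphism. Let $F:\mathcal A_\eta\cong\mathcal A_\xi$ and let II have a winning strategy on $\mathcal A_\eta$. On $\mathcal A_\xi$ she keeps an auxiliary play on $\mathcal A_\eta$ with the same nodes, translating I's elements by $F^{-1}$ and her own by $F$. At a leaf $v$ the assignments are $f$ and $F\circ f$, and $\mathcal A_\eta\models\ell(v)[f]$ gives $\mathcal A_\xi\models\ell(v)[F\circ f]$. Thus $\mathrm{Inv}(c_\varphi)$.

Finally, in $V[g]$ the pair $\varphi$ is a sentence by Lemma~\ref{lem:tree}, and the construction of $c_\varphi$ gives the same object as in $V$, since the maps $f$ and the sequences $p$ have size less than $\kappa$. What we have proved holds in $V[g]$, so $\mathrm{Inv}(c_\varphi)$ holds there.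
\end{proof}

\section{Copies along an enumeration}\label{sec:copies}

For the other direction we need to read a list of elements of $\mathcal A_\eta$ as an assignment of new names. The players of a semantic game may repeat elements, so only first appearances count.

Let $E$ be an equivalence relation on an ordinal $\alpha\le\kappa$. Let $\langle j^E_\zeta:\zeta<\rho(E)\rangle$ be the increasing enumeration of the least elements of the $E$-classes. For $a\in\kappa^\alpha$ let $E_a=\{(j,k)\in\alpha^2:a(j)=a(k)\}$, and put
\[
\rho(a)=\rho(E_a),\qquad e_a(\zeta)=a(j^{E_a}_\zeta)\quad(\zeta<\rho(a)).
\]
Thus $e_a$ enumerates $\mathrm{ran}(a)$ injectively in the order of first appearance, and we think of $\zeta$ as the new name of $e_a(\zeta)$. For $a=\langle5,5,2,5,7\rangle$ the first appearances are at positions $0,2,4$, so $\rho(a)=3$ and $e_a=\langle5,2,7\rangle$.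

Call $i<\kappa$ \emph{relevant} if $\pi^{-1}(i)=(m,\zeta_1,\dots,\zeta_n)$ with $m<\omega$ and $R_m$ $n$-ary; only these coordinates of $\eta$ affect $\mathcal A_\eta$. For $\eta\in\kappa^\kappa$ define a partial function $\eta^a$ from $\kappa$ to $2$ as follows.
\begin{itemize}
\item If $i$ is irrelevant, $\eta^a(i)=0$.
\item If $i$ is relevant, $\pi^{-1}(i)=(m,\zeta_1,\dots,\zeta_n)$, and $\zeta_1,\dots,\zeta_n<\rho(a)$, then $\eta^a(i)=1$ if $(e_a(\zeta_1),\dots,e_a(\zeta_n))\in R_m^{\mathcal A_\eta}$, and $\eta^a(i)=0$ otherwise.
\item Otherwise $\eta^a(i)$ is undefined.
\end{itemize}
So $\eta^a$ is the part of the renamed structure that the list $a$ has determined. A sequence $p\in\kappa^{<\kappa}$ is \emph{compatible} with $\eta^a$ if the two agree on $\mathrm{dom}\,p\cap\mathrm{dom}\,\eta^a$.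

\begin{lemma}\label{lem:copies}
\begin{enumerate}
\item[(E1)] If $a\subset b$, then $e_a\subset e_b$ and $\eta^a\subset\eta^b$.
\item[(E2)] If $s:\kappa\to\kappa$ is a surjection, then $e_s:\kappa\to\kappa$ is a bijection, $\eta^s$ is total, and $e_s:\mathcal A_{\eta^s}\cong\mathcal A_\eta$.
\item[(E3)] If $s:\kappa\to\kappa$ is a surjection and $p\in\kappa^{<\kappa}$, then $\mathrm{dom}\,p\subset\mathrm{dom}\,\eta^{s\restriction\delta}$ for all sufficiently large $\delta<\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(E1) A position $j<\mathrm{lh}(a)$ is a first appearance in $a$ if and only if it is one in $b$, so the first appearances in $a$ form an initial segment of those in $b$.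

(E2) The first appearances form a subset of $\kappa$ of size $\kappa$, so $\rho(s)=\kappa$ and $e_s$ is a bijection of $\kappa$ onto $\mathrm{ran}(s)=\kappa$. Then $\eta^s$ is total, and $(\zeta_1,\dots,\zeta_n)\in R_m^{\mathcal A_{\eta^s}}$ if and only if $\eta^s(\pi(m,\zeta_1,\dots,\zeta_n))=1$, if and only if $(e_s(\zeta_1),\dots,e_s(\zeta_n))\in R_m^{\mathcal A_\eta}$.

(E3) Fewer than $\kappa$ ordinals occur in the tuples $\pi^{-1}(i)$, $i\in\mathrm{dom}\,p$, so by regularity they are all below some $\zeta<\kappa$. If $\delta>j^{E_s}_\zeta$, then $\rho(s\restriction\delta)>\zeta$, and $\eta^{s\restriction\delta}$ is defined on $\mathrm{dom}\,p$.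
\end{proof}

The lemma holds in $V[g]$ as well, where it applies to the surjection $g$. For $\eta\in V$ the point $\eta^g$ is the \emph{generic copy}; for $a\in P$ the function $\eta^a$ is the same in $V$ and $V[g]$, and $a\Vdash\eta^a\subset\eta^{\dot g}$ by (E1).

\section{The enumeration game}\label{sec:game}

Let $c=(t,h)$ be a code and $\eta\in\kappa^\kappa$. The \emph{enumeration game} $\mathcal H(c,\eta)$ is played in rounds. At the start of a round there is a current node $x\in t$ and a current list $a\in\kappa^{<\kappa}$ of elements of $\mathcal A_\eta$; at the beginning $x$ is the root and $a=\emptyset$.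

\medskip
\noindent\emph{Round at a non-leaf $x$.}
\begin{enumerate}
\item[1.] I chooses $u\in\kappa^{<\kappa}$, which is appended to the list.
\item[2.] II chooses $d\in\kappa^{<\kappa}$, which is appended to the list.
\item[3.] An immediate successor of $x$ is chosen, by I if $h(x)=\cap$ and by II if $h(x)=\cup$. It is the new node.
\end{enumerate}
After a limit number of rounds the node is the supremum of the earlier nodes and the list is the union of the earlier lists.

\medskip
\noindent\emph{Round at a leaf $x$.} I chooses a nonempty $u\in\kappa^{<\kappa}$, which is appended to the list. If $a$ is the resulting list, II wins if and only if $p_x$ is compatible with $\eta^a$.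

\medskip
The nodes climb $t$ as in $\mathcal G(c,\eta)$, so a leaf is reached after fewer than $\kappa$ rounds, and by regularity the list always has length less than $\kappa$. Two small codes show what each of the added moves is for.

\begin{example}\label{ex:small}
Let $R=R_m$ be unary and write $k_\zeta=\pi(m,\zeta)$. Note first that a list $a$ can be extended so that $\eta^a$ becomes defined on a given ordinal $k+1<\kappa$ by appending enough new elements from any prescribed subset of $\kappa$ of size $\kappa$: the ordinals occurring in $\pi^{-1}(i)$, $i\le k$, are below some $\delta<\kappa$, and $\delta$ new elements suffice.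

(a) Let the root be a $\cup$-node whose successors are leaves labeled $N_p$, one for each $\zeta<\kappa$ and $p\in\kappa^{k_\zeta+1}$ with $p(k_\zeta)>0$. Then $B_c=\{\eta:R^{\mathcal A_\eta}\ne\emptyset\}$. A play of $\mathcal H(c,\eta)$ has four moves: I plays $u$, II plays $d$, II picks $p$, and I plays $u'$.

Suppose $b\in R^{\mathcal A_\eta}$. II begins $d$ with $b$, so that $b$ has a new name $\zeta$, and continues $d$ until $\eta^{u^\frown d}$ is defined on $k_\zeta+1$. She picks $p=\eta^{u^\frown d}\restriction(k_\zeta+1)$, which has $p(k_\zeta)=1$. By (E1) no $u'$ can make $p$ incompatible. Suppose $R^{\mathcal A_\eta}=\emptyset$. Whatever $\zeta$ and $p$ II picks, I lets $u'$ consist of $\zeta+1$ new elements; then the final $\eta^a$ has value $0\ne p(k_\zeta)$ at $k_\zeta$. So II wins $\mathcal H(c,\eta)$ if and only if $\eta\in B_c$.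

Without step 2 this fails: if $R^{\mathcal A_\eta}$ is nonempty with complement of size $\kappa$, I plays $u=\emptyset$ and, after seeing $\zeta$, lets $u'$ consist of $\zeta+1$ distinct elements outside $R^{\mathcal A_\eta}$. Without the last move of I it fails too: if $R^{\mathcal A_\eta}=\emptyset$, II plays $d=\emptyset$, takes $\zeta\ge\rho(u)$, so that $\eta^u(k_\zeta)$ is undefined, and picks a compatible $p$ with $p(k_\zeta)=1$.

(b) Let the root be a $\cap$-node with successors $y_\zeta$, $\zeta<\kappa$, where $y_\zeta$ is a $\cup$-node whose successors are leaves labeled $N_p$ for $p\in\kappa^{k_\zeta+1}$ with $p(k_\zeta)=0$. Then $B_c=\{\eta:R^{\mathcal A_\eta}=\emptyset\}$. If $R^{\mathcal A_\eta}=\emptyset$, then in the round at $y_\zeta$ player II extends the list to some $a$ with $\eta^a$ defined on $k_\zeta+1$ and wins with $p=\eta^a\restriction(k_\zeta+1)$. If $b\in R^{\mathcal A_\eta}$, I opens with $u=\langle b\rangle$ and picks $y_0$; from then on $\eta^a(k_0)=1$, while every available $p$ has $p(k_0)=0$. Without step 1 player I could not do this: if the complement of $R^{\mathcal A_\eta}$ has size $\kappa$, II would play $d=\emptyset$ at the root, fill the list at $y_\zeta$ with elements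 outside $R^{\mathcal A_\eta}$, and win although $\eta\notin B_c$.
\end{example}

In the language of forcing, step 2 lets II pass to a condition that decides what she needs to know, step 1 lets I pass to an arbitrary stronger condition, and the last move lets I find a disagreement with $p_x$ if any extension of the list contains one. This is the content of the main lemma, which assumes nothing about $c$.

\begin{lemma}[Main lemma]\label{lem:main}
For every code $c=(t,h)$ and $\eta\in\kappa^\kappa$, player II has a winning strategy in $\mathcal H(c,\eta)$ if and only if $\Vdash_P\mathrm{Win}(c,\eta^{\dot g})$.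
\end{lemma}

\begin{proof}
The universe of $\mathcal A_\eta$ is $\kappa$, so a list of elements is literally a condition in $P$, and appending elements strengthens the condition.

($\Leftarrow$) By the maximum principle let $\dot\tau$ be a name forced by the empty condition to witness $\mathrm{Win}(c,\eta^{\dot g})$. II cannot consult $\dot\tau$ directly, but she can extend the list until it decides the move she needs. In a round at a non-leaf $x$ let $a'$ be the list after step 1. If $h(x)=\cup$, she picks $b\le a'$ deciding $\dot\tau(x)$ to be some $z$, plays the $d$ with $b=a'^\frown d$ in step 2, and chooses $z$ in step 3. If $h(x)=\cap$, she plays $d=\emptyset$.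

Consider a play according to this strategy, ending at the leaf $x$ with final list $a$. Every $\cup$-node $y<x$ was the node of an earlier round; if $z$ was chosen in that round, then $z\le x$ and an initial segment of $a$ forces $\dot\tau(y)=z$. So $a$ forces that $x$ is $\dot\tau$-consistent, and therefore $a\Vdash p_x\subset\eta^{\dot g}$. Also $a\Vdash\eta^a\subset\eta^{\dot g}$. Two subfunctions of one function agree on their common domain, so $p_x$ is compatible with $\eta^a$, and II wins.

($\Rightarrow$) Let $\sigma\in V$ be a winning strategy of II in $\mathcal H(c,\eta)$ and let $g$ be $P$-generic. We want to read off from $\sigma$ a selector $\tau\in V[g]$ that wins against the one copy $\eta^g$. There are two difficulties. The sequences $d$ that $\sigma$ plays need not agree with $g$; we avoid this by choosing I's move $u$ so that they do, which genericity allows. And $\tau$ must answer all moves of I in $t$ at once; so we keep one auxiliary play for each $\tau$-consistent node, all with lists contained in $g$.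

In $V[g]$, by recursion on the level, we define $\tau$ and, for each $\tau$-consistent node $x$, a partial play $r_x\in V$ of $\mathcal H(c,\eta)$ such that $r_x$ follows $\sigma$, stands at the start of the round at $x$, has a list $a_x\subset g$, and extends $r_y$ for all $y<x$. Whether $x$ is $\tau$-consistent depends only on the values of $\tau$ below $x$, and predecessors of $\tau$-consistent nodes are $\tau$-consistent, so the recursion is legitimate.

\emph{Root.} Let $r_x$ be the empty play.

\emph{Limit level.} Let $r_x=\bigcup_{y<x}r_y$. The sequence $\langle r_y:y<x\rangle$ has length less than $\kappa$ and consists of elements of $V$, so it is in $V$; this is where the closure of $P$ is needed, as $\sigma$ acts only on plays in $V$. The play $r_x$ follows $\sigma$, its current node is the supremum of the predecessors of $x$, which is $x$ by (T2), and $a_x=\bigcup_{y<x}a_y\subset g$.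

\emph{Successor level.} Let $x$ be a $\tau$-consistent non-leaf with $r_x$ defined. For $u\in\kappa^{<\kappa}$ let $d(u)$ be the answer of $\sigma$ in step 2 when I continues $r_x$ by $u$ in step 1. The set
\[
D=\{a_x{}^\frown u^\frown d(u):u\in\kappa^{<\kappa}\}
\]
is in $V$ and is dense below $a_x$, since every $b\le a_x$ has the form $a_x{}^\frown u$ and is extended by $a_x{}^\frown u^\frown d(u)$. As $a_x\subset g$, we may fix $u$ with $a_x{}^\frown u^\frown d(u)\subset g$. Let $r$ be $r_x$ extended by the moves $u$ and $d(u)$. If $h(x)=\cup$, let $\tau(x)=z$ be the node that $\sigma$ chooses in step 3 after $r$, and let $r_z$ be $r$ extended by $z$; the other immediate successors of $x$ are not $\tau$-consistent. If $h(x)=\cap$, let $r_z$ be $r$ extended by $z$ for every immediate successor $z$ of $x$.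

On $\cup$-nodes that are not $\tau$-consistent let $\tau$ be any immediate successor. Now let $x$ be a $\tau$-consistent leaf. By (E3) in $V[g]$ choose $\delta<\kappa$ with $\delta>\mathrm{lh}(a_x)$ and $\mathrm{dom}\,p_x\subset\mathrm{dom}\,\eta^{g\restriction\delta}$. Let I finish $r_x$ with the nonempty $u\in\kappa^{<\kappa}$ such that $a_x{}^\frown u=g\restriction\delta$. This is a complete play in $V$ that follows $\sigma$, so $p_x$ is compatible with $\eta^{g\restriction\delta}$. By the choice of $\delta$ and (E1), $p_x\subset\eta^{g\restriction\delta}\subset\eta^g$. Hence $\tau$ witnesses $\mathrm{Win}(c,\eta^g)$ in $V[g]$.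
\end{proof}

\section{The game as a sentence}\label{sec:sentence}

The game $\mathcal H(c,\eta)$ depends on $\eta$ only through the atomic facts about the listed elements, so it should be a semantic game. We now write down the sentence.

\begin{proposition}\label{prop:sentence}
For every code $c$ there is a sentence $\varphi_c$ of $M_{\kappa^+\kappa}$ such that for all $\eta\in\kappa^\kappa$, $\mathcal A_\eta\models\varphi_c$ if and only if II has a winning strategy in $\mathcal H(c,\eta)$.
\end{proposition}

\begin{proof}
\emph{The rounds.} A sentence quantifies one element at a time, so a move $u$ is unfolded into the choice of $\beta=\mathrm{lh}(u)$ followed by $\beta$ choices of an element; the opponent does not move in between, so this changes nothing. The tree of a sentence must not depend on the chosen elements, so we replace each of them by a token $q$. Let $q^\beta$ be the constant sequence of length $\beta$. The \emph{record} of a play of $\mathcal H(c,\eta)$ is the concatenation, in order, of one block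
\[
\langle\beta\rangle^\frown q^\beta{}^\frown\langle\gamma\rangle^\frown q^\gamma{}^\frown\langle z\rangle
\]
for each round at a non-leaf, where $\beta=\mathrm{lh}(u)$, $\gamma=\mathrm{lh}(d)$ and $z$ is the new node, followed by the block $\langle\beta\rangle^\frown q^\beta$ with $1\le\beta<\kappa$ for the round at the leaf. The set of records does not depend on $\eta$. Let $T_0$ be the set of all initial segments of records, ordered by end-extension. Reading $s\in T_0$ from the left determines the current node $x$ and, unless $s$ is a record, the kind of move that comes next. Label $s$ accordingly:
\begin{itemize}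
\item by $\wedge$ for a choice of $\beta$, and by $\vee$ for a choice of $\gamma$;
\item by $\wedge$ for a choice of $z$ if $h(x)=\cap$, and by $\vee$ if $h(x)=\cup$;
\item by $\forall x_j$ if the next token is a $q$ of player I, and by $\exists x_j$ if it is a $q$ of player II, where $j$ is the order type of the set of occurrences of $q$ in $s$.
\end{itemize}
With this indexing, the value given to $x_j$ is the $j$th entry $a(j)$ of the list.

\emph{The winning condition.} Let $s^*$ be a record ending at the leaf $x$, write $p=p_x$, and let $\alpha$ be the order type of the occurrences of $q$ in $s^*$; then $1\le\alpha<\kappa$. We need a formula in the variables $x_j$, $j<\alpha$, saying that $p$ is compatible with $\eta^a$. The difficulty is that the variable holding $e_a(\zeta)$ depends on the pattern $E_a$ of repetitions, which is not part of $s^*$. So we let I announce the pattern and let II challenge it. For an equivalence relation $E$ on $\alpha$ and $i\le\mathrm{lh}(p)$ define a basic formula $\theta_{E,i}$.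
\begin{itemize}
\item If $i<\mathrm{lh}(p)$ is relevant, $\pi^{-1}(i)=(m,\zeta_1,\dots,\zeta_n)$ and $\zeta_1,\dots,\zeta_n<\rho(E)$, then $\theta_{E,i}$ is $R_m(x_{j^E_{\zeta_1}},\dots,x_{j^E_{\zeta_n}})$ if $p(i)=1$, its negation if $p(i)=0$, and $\neg\,x_0=x_0$ if $p(i)>1$.
\item If $i<\mathrm{lh}(p)$ is irrelevant and $p(i)\ne0$, then $\theta_{E,i}$ is $\neg\,x_0=x_0$.
\item In all other cases $\theta_{E,i}$ is $x_0=x_0$.
\end{itemize}
Above $s^*$ we attach the formula
\[
\bigwedge_E\Bigl(\bigvee_{(j,k)\in E}\neg\,x_j=x_k\ \vee\bigvee_{(j,k)\in\alpha^2\setminus E}x_j=x_k\ \vee\bigwedge_{i\le\mathrm{lh}(p)}\theta_{E,i}\Bigr)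
\]
as a tree of height $3$. That is, $s^*$ is labeled $\wedge$ and has a successor $s^{*\frown}\langle E\rangle$ for each equivalence relation $E$ on $\alpha$. The node $s^{*\frown}\langle E\rangle$ is labeled $\vee$; its successors are a leaf $s^{*\frown}\langle E,(j,k)\rangle$ for each $(j,k)\in\alpha^2$, labeled $\neg\,x_j=x_k$ if $(j,k)\in E$ and $x_j=x_k$ if not, and one further node $s^{*\frown}\langle E,\star\rangle$. This node is labeled $\wedge$, and its successors are leaves $s^{*\frown}\langle E,\star,i\rangle$ labeled $\theta_{E,i}$ for $i\le\mathrm{lh}(p)$. The index $i=\mathrm{lh}(p)$ only ensures that the conjunction is nonempty, and the requirement $u\ne\emptyset$ in the last round only ensures that $x_0$ has been quantified. Let $\varphi_c=(T,\ell)$ be the resulting labeled tree.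

\emph{The attached part is correct.} Let $a\in\kappa^\alpha$ be the list. If I picks $E\ne E_a$, there is a pair $(j,k)$ with $(j,k)\in E$ and $a(j)\ne a(k)$, or with $(j,k)\notin E$ and $a(j)=a(k)$; the leaf for this pair has a true label, and II wins by choosing it. If I picks $E=E_a$, all these leaves have false labels, so II can win if and only if all $\theta_{E_a,i}$ hold. Now $\rho(E_a)=\rho(a)$ and $e_a(\zeta)=a(j^{E_a}_\zeta)$. So for $i\in\mathrm{dom}\,p\cap\mathrm{dom}\,\eta^a$ the formula $\theta_{E_a,i}$ holds if and only if $p(i)=\eta^a(i)$, by the three cases $p(i)=1$, $p(i)=0$, $p(i)>1$ for relevant $i$ and because $\eta^a(i)=0$ for irrelevant $i$; for all other $i$ it holds trivially. Hence, from $s^*$ on, II has a winning strategy if $p$ is compatible with $\eta^a$, and I has one otherwise.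

\emph{$\varphi_c$ is a sentence.} The nodes of $T$ are sequences of length less than $\kappa$ of tokens. There are at most $\kappa$ tokens: ordinals below $\kappa$, pairs of them, nodes of $t$, the symbols $q$ and $\star$, and equivalence relations on ordinals $\alpha<\kappa$, of which there are at most $\kappa^{<\kappa}=\kappa$. So $|T|\le\kappa^{<\kappa}=\kappa$.

Next, $T$ is closed under unions of increasing chains of length less than $\kappa$, and these unions are the suprema. Let $s$ be the union of such a chain without largest element; the chain lies in $T_0$, since the attached parts have finite height, and $\mathrm{lh}(s)<\kappa$ by regularity. If the starts of rounds are unbounded in $s$, then $s$ is itself the start of a round, at the supremum in $t$ of the earlier nodes. Otherwise there is a last start of a round, because a limit of starts is a start, and $s$ continues it by $\langle\beta\rangle^\frown q^\delta$ with $\delta\le\beta$ or by $\langle\beta\rangle^\frown q^\beta{}^\frown\langle\gamma\rangle^\frown q^\delta$ with $\delta\le\gamma$. In each case $s$ can be continued to a record, so $s\in T_0$.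

There is no chain of type $\kappa$ in $T$. Each block has length less than $\kappa$, so by regularity the union of such a chain would contain $\kappa$ complete blocks, and their last tokens would form a chain of type $\kappa$ in $t$.

A node $s$ labeled by a quantifier has the single immediate successor $s^\frown\langle q\rangle$. Along a branch the indices $j$ of the quantified variables increase strictly and are below $\kappa$. The variables in the leaf labels above $s^*$ have index below $\alpha$, so they are quantified below $s^*$.

\emph{Equivalence of the games.} Up to a record $s^*$, plays of the semantic game of $\varphi_c$ on $\mathcal A_\eta$ are the unfolded plays of $\mathcal H(c,\eta)$. If II wins $\mathcal H(c,\eta)$, she follows her strategy up to $s^*$, where $p$ is compatible with $\eta^a$, and then wins the attached part. If II has a winning strategy in the semantic game, its first part wins $\mathcal H(c,\eta)$: a play ending with $p$ incompatible with $\eta^a$ could be continued by I's winning strategy in the attached part to a loss of II.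
\end{proof}

\begin{remark}\label{rem:equality}
Equality is used to detect repetitions, and the theorems need it. Let $R$ be unary. The set of $\eta$ with $|R^{\mathcal A_\eta}|=1$ is closed under isomorphism and has a code of finite height: II chooses $\zeta$, I chooses $\zeta'$, and II chooses a basic open set showing that $\zeta'\in R$ if $\zeta'=\zeta$ and $\zeta'\notin R$ if not. No sentence without equality defines it. Let $R^{\mathcal A}=\{0\}$, $R^{\mathcal B}=\{0,1\}$, with all other relations empty, and let $F:\kappa\to\kappa$ be onto with $F^{-1}(0)=\{0,1\}$. If II wins on $\mathcal A$, she wins on $\mathcal B$ by translating I's elements by $F$ and answering with $F$-preimages of her own, since $F$ preserves all basic formulas without equality.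
\end{remark}

\section{The definable sets in ZFC}\label{sec:B}

Lemma~\ref{lem:main} and Proposition~\ref{prop:sentence} give, for every code $c$ and every $\eta\in\kappa^\kappa$,
\begin{equation}\label{eq:key}
\mathcal A_\eta\models\varphi_c\iff\ \Vdash_P\mathrm{Win}(c,\eta^{\dot g}).
\end{equation}

\begin{corollary}\label{cor:inv}
If $\Vdash_P\mathrm{Inv}(c)$, then $B_c=\mathrm{Mod}(\varphi_c)$.
\end{corollary}

\begin{proof}
By (E2), $\Vdash_P\mathcal A_{\eta^{\dot g}}\cong\mathcal A_\eta$. Hence
\[
\mathcal A_\eta\models\varphi_c\iff\ \Vdash_P\mathrm{Win}(c,\eta^{\dot g})\iff\ \Vdash_P\mathrm{Win}(c,\eta)\iff\mathrm{Win}(c,\eta),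
\]
by \eqref{eq:key}, by $\Vdash_P\mathrm{Inv}(c)$, and by Lemma~\ref{lem:abs}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a) By Lemma~\ref{lem:tree} the condition on $c$ is $\Vdash_P\mathrm{Inv}(c)$. A definable set has such a code by Proposition~\ref{prop:easy}, and a set with such a code is definable by Corollary~\ref{cor:inv}.

(b) Definable sets are always $\mathrm{Borel}^*(\kappa)$ and closed under isomorphism, by Proposition~\ref{prop:easy}. So the equality holds if and only if every $\mathrm{Borel}^*(\kappa)$ set closed under isomorphism is definable, and (a) applies.

(c) Let $B_c$ be closed under isomorphism and $\mathcal A_\eta\models\varphi_c$. We know that the generic copy is forced into the set coded by $c$, and we want a copy in $V$ that lies in $B_c$; the shadow of the winning strategy provides one. By \eqref{eq:key} let $\dot\tau$ be forced to witness $\mathrm{Win}(c,\eta^{\dot g})$, and take $\tau'$ and $s$ from Lemma~\ref{lem:shadow}. Let $x$ be a $\tau'$-consistent leaf. By that lemma and (E3) there is $\delta<\kappa$ such that $s\restriction\delta$ forces $x$ to be $\dot\tau$-consistent and $\mathrm{dom}\,p_x\subset\mathrm{dom}\,\eta^{s\restriction\delta}$. Then $s\restriction\delta$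 forces both $p_x\subset\eta^{\dot g}$ and $\eta^{s\restriction\delta}\subset\eta^{\dot g}$, so $p_x\subset\eta^{s\restriction\delta}\subset\eta^s$. Thus $\tau'$ witnesses $\eta^s\in B_c$. By (E2), $\mathcal A_{\eta^s}\cong\mathcal A_\eta$, so $\eta\in B_c$. This proves $\mathrm{Mod}(\varphi_c)\subset B_c$, and by \eqref{eq:key} equality holds if and only if $\Vdash_P\mathrm{Win}(c,\eta^{\dot g})$ for all $\eta\in B_c$.
\end{proof}

The shadow argument needs a witness of size $\kappa$, so it proves one inclusion only: the failure of $\mathrm{Win}$ has no such witness unless player I has a winning strategy. The next two remarks make this precise.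

\begin{remark}[Codes without infinite branches]\label{rem:wf}
Let $B_c$ be closed under isomorphism and $\eta\in B_c$. Then no condition forces that I has a winning strategy in $\mathcal G(c,\eta^{\dot g})$. Suppose $a$ forces that the selector $\dot\upsilon$ on the $\cap$-nodes is one, and take $\upsilon'$ and $s\supset a$ from Lemma~\ref{lem:shadow}. For an $\upsilon'$-consistent leaf $x$ choose $\delta\ge\mathrm{lh}(a)$ as in the proof of (c). Then $s\restriction\delta$ forces $p_x\not\subset\eta^{\dot g}$, so $p_x$ differs from $\eta^{s\restriction\delta}$ at a point of $\mathrm{dom}\,p_x$, and $p_x\not\subset\eta^s$. So I wins $\mathcal G(c,\eta^s)$, whence $\eta^s\notin B_c$, contrary to $\mathcal A_{\eta^s}\cong\mathcal A_\eta$.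

If $t$ has no infinite branch, it has none in $V[g]$, and there induction from the leaves downward shows that from each node one of the players has a winning strategy. So $\Vdash_P\mathrm{Win}(c,\eta^{\dot g})$ for all $\eta\in B_c$, and $B_c=\mathrm{Mod}(\varphi_c)$ by Theorem~\ref{thm:B}(c).
\end{remark}

\begin{remark}[What fails in $L$]\label{rem:L}
Assume $V=L$, let $B$ be as in (K2), and let $c$ be any code of $B$. Then $\mathrm{Inv}(c)$ holds but is not forced by $P$, and $\mathrm{Mod}(\varphi_c)$ is a proper subset of $B$. So there are $\eta\in B$ and $a\in P$ with $a\Vdash\neg\mathrm{Win}(c,\eta^{\dot g})$, although $\Vdash_P\mathrm{Win}(c,\eta)$ by Lemma~\ref{lem:abs}. By Remark~\ref{rem:wf}, $a$ forces that neither player has a winning strategy in $\mathcal G(c,\eta^{\dot g})$.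
\end{remark}

\section{The Cohen model}\label{sec:A}

By Corollary~\ref{cor:inv} it suffices to find a model in which $\mathrm{Inv}(c)$ implies $\Vdash_P\mathrm{Inv}(c)$. In $W=V[G]$ a code is captured by $\kappa$ of the $\lambda$ coordinates. Over the intermediate model so obtained, $W$ and $W[g]$ are extensions by the same homogeneous forcing, and so they agree on $\mathrm{Inv}(c)$.

For a set $I$ let $Q_I$ be the set of partial functions of size less than $\kappa$ from $I\times\kappa$ to $\kappa$, ordered by reverse inclusion, so that $\mathrm{Add}(\kappa,\lambda)=Q_\lambda$. The \emph{support} of $p\in Q_I$ is the set of first coordinates of elements of $\mathrm{dom}\,p$. We use the following standard facts.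
\begin{itemize}
\item \emph{Closure.} $Q_I$ is $\kappa$-closed, since unions are lower bounds.
\item \emph{Chain condition.} $Q_I$ has the $\kappa^+$-c.c., that is, its antichains have size at most $\kappa$. By the $\Delta$-system lemma, which needs $\kappa^{<\kappa}=\kappa$, among $\kappa^+$ conditions there are $\kappa^+$ that have either the same domain or domains intersecting pairwise in a fixed set $r$; there are at most $\kappa^{<\kappa}=\kappa$ functions from a set of size less than $\kappa$ to $\kappa$, so two of these conditions agree on their common domain and are compatible.
\item \emph{Product lemma.} The generic filters for $Q\times Q'$ over a model $N$ are the products $K\times K'$ with $K$ $Q$-generic over $N$ and $K'$ $Q'$-generic over $N[K]$, and $N[K\times K']=N[K][K']$.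
\item \emph{Dense subsets.} A forcing and a dense subset of it have the same generic extensions.
\item \emph{Automorphisms.} If $w\in N$ is an automorphism of $Q\in N$ and $z\in N$, then over $N$, $p\Vdash\psi(z)$ if and only if $w(p)\Vdash\psi(z)$.
\end{itemize}

Let $V$, $\lambda$, $G$, $W$ be as in Theorem~\ref{thm:A}, and for $I\subset\lambda$ in $V$ let $G\restriction I=G\cap Q_I$. By closure, $W$ has no new sequences of length less than $\kappa$ of elements of $V$. So $\kappa$ is regular in $W$; the sets $\kappa^{<\kappa}$, $P$ and $Q_I$ ($I\in V$) are the same whether computed in $V$, in $W$ or in a model $V[G\restriction I]$; and $\kappa^{<\kappa}=\kappa$ in $W$.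

\begin{lemma}\label{lem:cohen}
Let $Y\in V$ have size at most $\kappa$ in $V$, let $X_1,\dots,X_k\in W$ be subsets of $Y$, and let $\psi$ be a formula. If $W\models\psi(X_1,\dots,X_k,\kappa)$, then in $W$, $\Vdash_P\psi(X_1,\dots,X_k,\kappa)$.
\end{lemma}

\begin{proof}
Write $z=(X_1,\dots,X_k,\kappa)$. In $V$ fix names $\dot X_l$ and, for each $l$ and $y\in Y$, a maximal antichain $A_{l,y}$ of conditions deciding whether $y\in\dot X_l$. By the chain condition, the union $I$ of the supports of all conditions in all $A_{l,y}$ has size at most $\kappa$. Now $y\in X_l$ if and only if the member of $A_{l,y}\cap G$ forces $y\in\dot X_l$, and this member lies in $G\restriction I$. So $z\in N:=V[G\restriction I]$.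

Let $J=\lambda\setminus I$. Since $\lambda\ge\kappa^+$, we have $|J|=\lambda$; this is the only use of that hypothesis, and it guarantees that many coordinates remain unused by $z$. As $Q_\lambda\cong Q_I\times Q_J$, the product lemma gives $W=N[G\restriction J]$ with $G\restriction J$ $Q_J$-generic over $N$.

Let $g$ be $P$-generic over $W$. By the product lemma $W[g]$ is an extension of $N$ by $Q_J\times P$. Let $*\notin J$ and identify $\{*\}\times\kappa$ with $\kappa$. Then $P$ is dense in $Q_{\{*\}}$, because a subset of $\kappa$ of size less than $\kappa$ is bounded. So $Q_J\times P$ is dense in $Q_J\times Q_{\{*\}}\cong Q_{J\cup\{*\}}$, and $Q_{J\cup\{*\}}\cong Q_J$ via a bijection of $J\cup\{*\}$ with the infinite set $J$. Hence $W[g]=N[K]$ for some $K$ that is $Q_J$-generic over $N$.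

Over $N$, no two conditions of $Q_J$ decide $\psi(z)$ in opposite ways. Let $p,q\in Q_J$ have supports $S_p,S_q$, of size less than $\kappa$. Choose an injection of $S_p$ into $J\setminus(S_p\cup S_q)$ and let $w$ be the permutation of $J$ that swaps each point of $S_p$ with its image. It induces an automorphism of $Q_J$ sending $p$ to a condition whose support is disjoint from $S_q$, hence compatible with $q$. If $p\Vdash\psi(z)$, then $w(p)\Vdash\psi(z)$, so $q\not\Vdash\neg\psi(z)$.

Since $N[G\restriction J]\models\psi(z)$, some condition of $Q_J$ forces $\psi(z)$ over $N$. Then no condition forces $\neg\psi(z)$, so the empty condition forces $\psi(z)$, and $W[g]=N[K]\models\psi(z)$. As $g$ was arbitrary, $P$ forces $\psi(z)$ over $W$.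
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Work in $W$, where $\kappa^{<\kappa}=\kappa$, so that Sections~\ref{sec:forcing}--\ref{sec:B} apply. Definable sets are $\mathrm{Borel}^*(\kappa)$ and closed under isomorphism by Proposition~\ref{prop:easy}. Conversely let $B=B_c$ be closed under isomorphism, so that $\mathrm{Inv}(c)$ holds. Replacing $t$ by an isomorphic tree, we may assume that its nodes are ordinals below $\kappa$. The parameters of $\mathrm{Inv}(c)$ are $\kappa$, the set $t\subset\kappa$, its order, a subset of $\kappa\times\kappa$, the labeling, a subset of $\kappa\times(\{\cup,\cap\}\cup\kappa^{<\kappa})$ when $N_p$ is replaced by $p$, the bijection $\pi\subset\kappa^{<\omega}\times\kappa$, and the arity function, a subset of $\omega\times\omega$. All of these except $\kappa$ are subsets of one set $Y\in V$ of size $\kappa^{<\kappa}=\kappa$. By Lemma~\ref{lem:cohen}, $\Vdash_P\mathrm{Inv}(c)$, and by Corollary~\ref{cor:inv}, $B=\mathrm{Mod}(\varphi_c)$.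

For the last sentence take $V=L$, $\kappa=\omega_1$, $\lambda=\omega_2$. In $L$ we have $\omega_1^{<\omega_1}=2^\omega=\omega_1$. The forcing adds no reals and preserves $\omega_1$, so CH holds in $W$.
\end{proof}

\section{The equality at all $\aleph_n$}\label{sec:C}

The equality at $\kappa$ concerns only objects of size $\kappa$, so it survives any $\kappa^+$-closed forcing. We therefore treat the cardinals $\aleph_n$ from the bottom up, adding only $\aleph_{n+1}$ subsets of $\omega_n$ so that the hypothesis $\kappa^{<\kappa}=\kappa$ is still available at the next cardinal.

\begin{proof}[Proof of Theorem~\ref{thm:C}]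
Start with a model $V$ of $2^{\aleph_k}=\aleph_{k+1}$ for all $k<\omega$, for example $L$. Let $\mathbb S$ be the full-support iteration of length $\omega$ of $\langle\dot{\mathbb C}_n:1\le n<\omega\rangle$, where $\dot{\mathbb C}_n$ names $\mathrm{Add}(\omega_n,\omega_{n+1})$ as computed after the first $n-1$ steps. Full support means that a condition is any sequence $\langle\dot p_n\rangle_n$ such that each initial part forces the next entry to be a condition of the next factor. Let $W$ be a generic extension by $\mathbb S$, and let $W_n$ be the intermediate extension by the first $n-1$ steps. So $W_1=V$, and $W_{n+1}$ is an extension of $W_n$ by $\mathbb C_n=\mathrm{Add}(\omega_n,\omega_{n+1})^{W_n}$.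

\emph{The finite stages.} We show by induction on $n$ that $W_n$ has the same $\aleph_k$ as $V$ and satisfies $2^{\aleph_k}=\aleph_{k+1}$, for all $k<\omega$. Work in $W_n$. We have $\omega_n^{<\omega_n}=\aleph_n^{\aleph_{n-1}}=(2^{\aleph_{n-1}})^{\aleph_{n-1}}=\aleph_n$. So $\mathbb C_n$ is $\omega_n$-closed and has the $\aleph_{n+1}$-c.c.; the first property preserves cardinals up to $\aleph_n$ and adds no subsets of $\omega_k$ for $k<n$, and the second preserves cardinals from $\aleph_{n+1}$ on. Its size is $\aleph_{n+1}^{\aleph_{n-1}}=\aleph_{n+1}$, as $\aleph_{n+1}=2^{\aleph_n}$, so it has at most $\aleph_{n+1}^{\aleph_n}=\aleph_{n+1}$ antichains. Every subset of $\omega_k$ in $W_{n+1}$ has a nice name, given by a sequence of $\omega_k$ antichains, the $y$th consisting of conditions that force $y$ into the set. For $k\ge n$ there are at most $\aleph_{n+1}^{\aleph_k}\le(2^{\aleph_k})^{\aleph_k}=\aleph_{k+1}$ of these. So $2^{\aleph_k}=\aleph_{k+1}$ in $W_{n+1}$ for all $k<\omega$.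

\emph{The tail.} Fix $n\ge1$ and let $\kappa=\omega_n$, $\mu=\omega_{n+1}$. By the Factor Lemma for iterations \cite[Lemma 21.8]{Jech}, $W$ is a generic extension of $W_{n+1}$ by the full-support iteration, formed in $W_{n+1}$, of the factors $\dot{\mathbb C}_m$ with $m>n$. Each of them is forced to be $\omega_m$-closed, hence $\mu$-closed. A full-support iteration of $\mu$-closed forcings is $\mu$-closed: given a decreasing sequence $\langle p^i:i<\delta\rangle$ with $\delta<\mu$, define a lower bound $q$ coordinate by coordinate; the part of $q$ already defined forces the next coordinates of the $p^i$ to form a decreasing sequence of length $\delta$, and the maximum principle gives a name for a lower bound. So every function in $W$ from $\kappa$ into $W_{n+1}$ lies in $W_{n+1}$.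

It follows that $W$ and $W_{n+1}$ have the same $\aleph_k$ for $k\le n+1$, since a collapse of $\omega_k$ would be a function from some ordinal at most $\kappa$ onto $\omega_k$, and the same subsets of $\kappa$. They also have the same $H(\mu)$, the collection of sets whose transitive closure has size at most $\kappa$, because each such set is recovered by the Mostowski collapse from a binary relation on a subset of $\kappa$. As $n\ge1$ was arbitrary, all $\aleph_k$ are preserved and $2^{\aleph_k}=\aleph_{k+1}$ holds in $W$ for all $k<\omega$. In particular $\kappa^{<\kappa}=\kappa$ in $W$.

\emph{The equality at $\kappa=\omega_n$.} It is the statement: for every code $c$ with $\mathrm{Inv}(c)$ there is a sentence $\varphi$ with $\forall\eta\,(\mathrm{Win}(c,\eta)\leftrightarrow\mathcal A_\eta\models\varphi)$, and for every sentence $\varphi$ there is a code $c$ with $\mathrm{Inv}(c)$ such that the same equivalence holds. We may restrict to codes and sentences whose nodes are ordinals below $\kappa$. Then codes, sentences, chains in their trees, points of $\kappa^\kappa$, isomorphisms, selectors and the bijection $\pi$ belong to $H(\mu)$. So do strategies in semantic games, which are functions on the at most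 $\kappa^{<\kappa}=\kappa$ positions $(v,f)$ of Section~\ref{sec:easy}. The statement is therefore a first-order property of $H(\mu)$ with parameters in $H(\mu)$, and it has the same truth value in $W$ and in $W_{n+1}$. In $W_{n+1}$ it holds by Theorem~\ref{thm:A}, applied over $W_n\models\omega_n^{<\omega_n}=\omega_n$ with $\lambda=\omega_{n+1}$. Hence the equality holds in $W$ at every $\aleph_n$, $1\le n<\omega$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HK}
Tapani Hyttinen, Vadim Kulikov, \emph{Borel* Sets in the Generalised Baire Space}, arXiv:1209.3933 (2012).

\bibitem{Jech}
Jech, \emph{Set Theory}, 3rd ed.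

\end{thebibliography}
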